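# Complete biharmonic submanifolds under strictly negative curvature: curves are minimal, higher dimensions need not be

## 1. The guess "always minimal", tested on curves, closed submanifolds and constant mean curvature

Let $f:(M^m,g)\to(N^{m+t},h)$, $t\ge 1$, be an isometric immersion, with $M$ connected. All data are smooth. The following question is taken from Yong Luo, "On biharmonic submanifolds in non-positively curved manifolds", arXiv:1306.6069 (2013): if $M$ is complete and biharmonic, and the sectional curvature of $N$ is smaller than $-\epsilon$ for some constant $\epsilon>0$, must $M$ be minimal?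

We first fix the words. The second fundamental form is $II(X,Y)=(\nabla^N_XY)^\perp$. The mean curvature vector $\vec H$ is given by $m\vec H=\sum_i II(e_i,e_i)$ for a local orthonormal frame $e_i$ of $M$. For a normal field $V$ the shape operator $A_V$ is given by $\langle A_VX,Y\rangle=\langle II(X,Y),V\rangle$, and the tangential part of $\nabla_XV$ is $-A_VX$. The tension field is $\tau=\tau(f)=m\vec H$, and $M$ is minimal if $\vec H\equiv0$. We use
$$R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]},\qquad K(X,Y)=\langle R(X,Y)Y,X\rangle\ \ (X,Y\text{ orthonormal}),\qquad \Delta=\operatorname{tr}\nabla^2 .$$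

**Definition.** The bitension field is
$$\tau_2(f)=\sum_i(\nabla_{e_i}\nabla_{e_i}-\nabla_{\nabla_{e_i}e_i})\tau-\sum_iR^N(e_i,\tau)e_i, \tag{1}$$
where $\nabla$ acts on vector fields of $N$ along $f$. The submanifold is *biharmonic* if $\tau_2(f)\equiv0$. Equivalently, $f$ is a critical point of the bienergy $\frac12\int_K|\tau|^2d\mu_g$ for all variations supported in compact sets $K\subset M$.

Minimal submanifolds are biharmonic, since $\tau=0$ makes (1) vanish. The converse fails in general: in Section 5 we check that the sphere of radius $1/\sqrt2$ in the unit sphere $S^{m+1}$ is biharmonic and not minimal. That example uses positive curvature. If $K_N\le0$, the curvature term has a sign: for all $X,V$,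
$$\langle R^N(X,V)X,V\rangle=-\langle R^N(X,V)V,X\rangle\ge0. \tag{2}$$
So the natural guess is that negative curvature forces $\vec H=0$. Let us test it.

**Curves ($m=1$).** Let $T$ be the unit tangent, $\tau=\nabla_TT$ and $k=|\tau|$. Biharmonicity says $\nabla_T^3T=R(T,\tau)T$. We first show that $k$ is constant, using the component along $T$. Since $\langle R(T,\tau)T,T\rangle=0$, we have $\langle\nabla_T^3T,T\rangle=0$. Differentiating $\langle\nabla_TT,T\rangle=0$ gives $\langle\nabla_T^2T,T\rangle=-k^2$. Differentiating once more,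
$$\langle\nabla_T^3T,T\rangle=-(k^2)'-\langle\nabla_T^2T,\nabla_TT\rangle=-(k^2)'-\tfrac12(k^2)'=-\tfrac32(k^2)' .$$
So $(k^2)'=0$. Now we use the component along $\tau$, with (2):
$$0=\tfrac12(k^2)''=|\nabla_T\tau|^2+\langle R(T,\tau)T,\tau\rangle\ge|\nabla_T\tau|^2\ge\langle\nabla_T\tau,T\rangle^2=k^4 .$$
Hence $k=0$ and the curve is a geodesic. The guess is right for $m=1$, and completeness was not needed.

**Any dimension: a differential inequality.** The purpose of this computation is to extract from biharmonicity one scalar inequality for $|\vec H|^2$. Let $K_N\le0$ and $\tau_2=0$. By (1) and (2),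
$$\tfrac12\Delta|\tau|^2=|\nabla\tau|^2+\sum_i\langle R(e_i,\tau)e_i,\tau\rangle\ge|\nabla\tau|^2 .$$
The tangential part of $\nabla_X\tau$ is $-A_\tau X$, so $|\nabla\tau|^2\ge|A_\tau|^2\ge\frac1m(\operatorname{tr}A_\tau)^2$ by Cauchy–Schwarz. Also $\operatorname{tr}A_\tau=\sum_i\langle II(e_i,e_i),\tau\rangle=\langle m\vec H,\tau\rangle=|\tau|^2$. Thus $\frac12\Delta|\tau|^2\ge\frac1m|\tau|^4$. With $u=|\vec H|^2$, so that $|\tau|^2=m^2u$, this reads
$$\Delta u\ge 2m\,u^2. \tag{3}$$

**Constant $|\vec H|$ and closed $M$.** If $|\vec H|$ is constant, then (3) gives $0\ge2mu^2$, so $u=0$. If $M$ is compact, then $\Delta u\le0$ at a maximum point of $u$, so $\max u=0$ by (3). Again the guess is right.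

## 2. The guess fails from dimension two on

In spite of these tests the answer is **no** for every $m\ge2$ and every $t\ge1$. A *Hadamard manifold* is a complete simply connected manifold with $K\le0$. A submanifold is *properly embedded* if it is embedded and the inclusion is proper, which for an embedded submanifold means that it is a closed subset. A Riemannian manifold is *stochastically complete* if its minimal heat kernel $p$ satisfies $\int_M p(t,x,y)\,d\mu_g(y)=1$ for all $t>0$ and $x\in M$; for example, $\mathbb R^m$ is stochastically complete, since the Gauss kernel has integral $1$. A complete manifold that is not stochastically complete appears in Section 4.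

**Theorem A (counterexamples).** Let $m\ge2$, $t\ge1$, $\epsilon>0$, $\eta>0$. There are a complete simply connected Riemannian manifold $(N^{m+t},h)$, diffeomorphic to $\mathbb R^{m+t}$, with sectional curvature $<-\epsilon$, and a complete, properly embedded biharmonic submanifold $M^m\subset N$ with $\vec H\ne0$ at every point. Moreover the second fundamental form of $M$ is bounded, and $\mathrm{Ric}_M\ge-C(1+d^2)^{1+\eta}$, where $d$ is the distance in $M$ to a fixed point.

**Theorem B (positive results).** Let $N$ have sectional curvature $\le0$ and let $M^m\to N$ be biharmonic.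

1. If $m=1$, then $M$ is a geodesic, i.e. minimal (completeness is not needed).
2. If $M$ is stochastically complete and $|\vec H|$ is bounded, then $M$ is minimal.
3. If $M$ is complete and $\mathrm{Ric}_M\ge-C(1+d^2)$, then $M$ is minimal (no bound on $|\vec H|$ is assumed).

So the answer to the question is yes exactly when $m=1$. By Theorem A the quadratic rate in B(3) is optimal: the exponent $1$ of $(1+d^2)$ cannot be replaced by $1+\eta$ for any $\eta>0$, even if $K_N<-\epsilon$, $N$ is Hadamard and the second fundamental form is bounded.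

Part B(1) was proved in Section 1. We next push inequality (3) as far as it goes. This proves the rest of Theorem B and shows where a counterexample has to live.

## 3. The maximum principle at infinity: proof of B(2) and B(3)

**Proof of B(2).** By Pigola–Rigoli–Setti (*Proc. Amer. Math. Soc.* 131 (2003), 1283–1288), stochastic completeness is equivalent to the following property: for every $u\in C^2(M)$ with $u^*=\sup u<\infty$ there are points $x_n$ with $u(x_n)>u^*-\frac1n$ and $\Delta u(x_n)<\frac1n$. Apply it to $u=|\vec H|^2$, which is bounded by hypothesis. By (3), $2m\,u(x_n)^2<\frac1n$. Since $u(x_n)\to u^*$, we get $2m(u^*)^2\le0$, so $u\equiv0$.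

**Proof of B(3).** By B(1) we may assume $m\ge2$. Fix $p\in M$, put $d=d(p,\cdot)$ and $\varrho=d^2$, and let $u=|\vec H|^2$. Constants $C$ may change from line to line.

**Step 1: a bound for $\Delta\varrho$.** This is the only place where the Ricci hypothesis enters. Let $x\neq p$ be off the cut locus of $p$. The minimal geodesic from $p$ to $x$ stays in $\overline B_{d(x)}(p)$, where $\mathrm{Ric}\ge-C(1+d(x)^2)=:-(m-1)\kappa_0^2$; we may take $C>0$. The Laplacian comparison theorem along this geodesic gives
$$\Delta d(x)\le(m-1)\kappa_0\coth(\kappa_0d)\le(m-1)\big(\kappa_0+\tfrac1d\big)\le C(1+d)+\tfrac{m-1}d .$$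
Since $\Delta\varrho=2d\,\Delta d+2|\nabla d|^2$ and $|\nabla d|=1$,
$$\Delta\varrho\le C(1+\varrho) \tag{4}$$
off the cut locus; near $p$ the function $\varrho$ is smooth and (4) holds at $p$ by continuity.

**Step 2: what to do at a cut point.** Below we evaluate (4) at a maximum point $x_0$ of a function that decreases when $\varrho$ increases. The point $x_0$ may be a cut point of $p$, and Calabi's trick handles this. Let $\gamma$ be a unit-speed minimal geodesic from $p$ to $x_0$, let $0<\varsigma<d(x_0)$, and put $d_\varsigma=\varsigma+d(\gamma(\varsigma),\cdot)$. By the triangle inequality $d_\varsigma\ge d$, with equality at $x_0$. The geodesic from $x_0$ back to $\gamma(\varsigma)$ remains minimal beyond $\gamma(\varsigma)$, up to $p$. So $\gamma(\varsigma)$ is not a cut point of $x_0$, and by symmetry $x_0$ is not a cut point of $\gamma(\varsigma)$. Hence $d_\varsigma$ is smooth near $x_0$ with $|\nabla d_\varsigma|=1$. If $\varrho$ is replaced by $\varrho_\varsigma=d_\varsigma^2\ge\varrho$, then the function being maximized goes down near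 $x_0$ and keeps its value at $x_0$, so $x_0$ remains a local maximum. Comparison along the part of $\gamma$ from $\gamma(\varsigma)$ to $x_0$, with the same lower Ricci bound, gives
$$\Delta d_\varsigma(x_0)\le C(1+d)+\frac{m-1}{d-\varsigma},\qquad \Delta\varrho_\varsigma(x_0)\le C(1+\varrho)+2(m-1)\frac{d}{d-\varsigma}\quad\text{at }x_0 .$$
Now let $\varsigma\to0$. So we may argue at $x_0$ as if $\varrho$ were smooth there with $|\nabla\varrho|^2=4\varrho$ and (4).

**Step 3: $u$ is bounded.** No bound is assumed, so we produce one by localizing (3). Let $R\ge1$ and $\zeta=(R^2-\varrho)^2$ on $B_R(p)$, and suppose $u\not\equiv0$ there. The closed ball is compact because $M$ is complete, and $\zeta$ vanishes where $d=R$. So $\zeta u$ has a maximum point $x_0$ with $d(x_0)<R$ and $u(x_0)>0$. At $x_0$ we have $\frac{\nabla u}u=-\frac{\nabla\zeta}\zeta$ and $\Delta\log(\zeta u)\le0$, that is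
$$\frac{\Delta\zeta}\zeta-\frac{|\nabla\zeta|^2}{\zeta^2}+\frac{\Delta u}u-\frac{|\nabla u|^2}{u^2}\le0,\qquad\text{so}\qquad 2mu\le\frac{\Delta u}u\le-\frac{\Delta\zeta}\zeta+\frac{2|\nabla\zeta|^2}{\zeta^2} .$$
Here $\nabla\zeta=-2(R^2-\varrho)\nabla\varrho$ and $\Delta\zeta=-2(R^2-\varrho)\Delta\varrho+2|\nabla\varrho|^2$. Dropping the term $-2|\nabla\varrho|^2/\zeta\le 0$ and using $|\nabla\varrho|^2=4\varrho$,
$$2mu\le\frac{2\Delta\varrho}{R^2-\varrho}+\frac{32\varrho}{(R^2-\varrho)^2}\quad\text{at }x_0 .$$
Multiply by $\zeta$ and use (4): $2m\,\zeta u(x_0)\le 2C(1+R^2)R^2+32R^2\le CR^4$. On $B_{R/2}(p)$ we have $\zeta\ge\frac9{16}R^4$, and $\zeta u\le\zeta u(x_0)$. So $u\le C$ on $B_{R/2}(p)$ with $C$ independent of $R$; this is trivial if $u\equiv0$ on $B_R(p)$. Let $R\to\infty$.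

**Step 4: $u\equiv0$.** We force a maximum by a penalty that grows slowly. For $\kappa>0$ the function $u-\kappa\log(1+\varrho)$ has a maximum at some $x_\kappa$, since $u$ is bounded and closed balls are compact. By (4), $\Delta\log(1+\varrho)\le\frac{\Delta\varrho}{1+\varrho}\le C$ there. Hence $2m\,u(x_\kappa)^2\le\Delta u(x_\kappa)\le C\kappa$. For every $x$,
$$u(x)\le u(x_\kappa)+\kappa\log(1+\varrho(x))\longrightarrow0\qquad(\kappa\to0).$$
So $u\equiv0$, and Theorem B is proved. $\qquad\blacksquare$

## 4. A complete surface on which $\Delta u\ge 4u^2$ has a bounded positive solution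

Can completeness alone replace the Ricci hypothesis in B(3)? Inequality (3) by itself cannot do this. On $\mathbb R^2$ take $g=dr^2+s(r)^2d\theta^2$ with $s'/s=q$ and $q(r)=2(1+r^2)$. This metric is complete: a path of length at most $L$ from a point with $r=0$ stays in $|r|\le L$, where $s$ is bounded below by a positive constant, so $\theta$ also moves a bounded amount; hence bounded sets are relatively compact. For functions of $r$ we have $\Delta u=u''+qu'$. Let
$$u(r)=\tfrac1{40}\big(\tfrac\pi2+\arctan r\big)\in\big(0,\tfrac\pi{40}\big).$$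
Then $qu'=\frac2{40}$ and $u''=-\frac1{40}\frac{2r}{(1+r^2)^2}\ge-\frac1{40}$, so $\Delta u\ge\frac1{40}$. On the other hand $4u^2\le\frac{4\pi^2}{40^2}<\frac1{40}$, because $4\pi^2<40$. So $\Delta u\ge4u^2$, which is (3) for $m=2$, with $u$ positive and bounded. By the equivalence quoted in Section 3 this complete surface is not stochastically complete.

Here is the exact place where Section 3 breaks. The curvature is $-s''/s=-(q'+q^2)=-(4r+4(1+r^2)^2)$, which is of order $-4r^4$, and already $\Delta(r^2)=2+2rq$ grows like $4r^3$, so no bound of type (4) holds for it. The drift $qu'$ is strong enough to let $u$ increase to its supremum at infinity while $\Delta u$ stays bounded below. In general the drift must satisfy roughly $u'\gtrsim 1/q$ where $u$ is of size $1$, and $u$ stays bounded if $\int^\infty dr/q<\infty$. The rate $q\sim r^{1+\eta}$ is enough for this, and it corresponds to curvature of order $-r^{2+2\eta}$.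

This is only a solution of an inequality, not a biharmonic submanifold. The plan is to take $M=(\mathbb R^m,\,dr^2+s(r)^2|d\theta|^2)$ with such a rapidly growing $q$, to prescribe its mean curvature as a bounded increasing function of $r$, and to build an ambient manifold around $M$ that makes it biharmonic. First we need the exact equations.

## 5. The two equations of a biharmonic hypersurface

Let $M^m\subset N^{m+1}$ have unit normal $n$, $AX=-\nabla_Xn$, $mH=\operatorname{tr}A$, so $\tau=mHn$. The aim is to split (1) into its normal and tangential parts. Use a frame of $M$ that is normal at the point considered. Since $\nabla_{e_i}(Hn)=e_i(H)n-HAe_i$,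
$$\nabla_{e_i}\nabla_{e_i}(Hn)=e_ie_i(H)\,n-2e_i(H)Ae_i-H\big[(\nabla^M_{e_i}A)e_i+|Ae_i|^2n\big],$$
and summing,
$$\sum_i\nabla_{e_i}\nabla_{e_i}(Hn)=(\Delta H-H|A|^2)\,n-2A\nabla H-H\operatorname{div}A .$$
For the curvature term, $\sum\langle R(e_i,n)e_i,n\rangle=-\mathrm{Ric}(n,n)$. For $Y$ tangent to $M$ we use the pair symmetry of $R$ and the Codazzi identity $(R(X,Y)n)^T=-(\nabla_XA)Y+(\nabla_YA)X$, which follows from $\nabla_Xn=-AX$ by differentiating:
$$\sum_i\langle R(e_i,n)e_i,Y\rangle=-\sum_i\langle R(e_i,Y)n,e_i\rangle=-\big(mY(H)-\operatorname{div}A(Y)\big).$$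
Since $\frac1m\tau_2=\sum\nabla_{e_i}\nabla_{e_i}(Hn)-H\sum R(e_i,n)e_i$, the tangential part is
$$-2A\nabla H-H\operatorname{div}A+H(m\nabla H-\operatorname{div}A)=-2\operatorname{div}(HA)+\tfrac m2\nabla(H^2),$$
and altogether
$$\tfrac1m\tau_2=\big[\Delta H-H|A|^2+H\,\mathrm{Ric}(n,n)\big]n-2\big[\operatorname{div}(HA)-\tfrac m4\nabla(H^2)\big].$$
So $M$ is biharmonic if and only if
$$\Delta H=H\big(|A|^2-\mathrm{Ric}(n,n)\big),\qquad\operatorname{div}(HA)=\tfrac m4\nabla(H^2). \tag{5}$$

**Example 1.** In the unit sphere $S^{m+1}$, a small sphere of radius $\sin\varphi$ has $A=\cot\varphi\cdot\mathrm{Id}$ for one choice of normal, so $H=\cot\varphi$ is constant and the second equation holds. The first reads $0=H(mH^2-m)$. So $\varphi=\frac\pi4$, radius $1/\sqrt2$, gives a biharmonic sphere with $H=1$.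

**Example 2.** If $M$ is umbilical, $A=H\,\mathrm{Id}$, then $\operatorname{div}(HA)=\nabla(H^2)$, and the second equation says $(1-\frac m4)\nabla(H^2)=0$. So a nonconstant $H$ is impossible with $A=H\,\mathrm{Id}$ unless $m=4$. Since constant $H\neq 0$ is excluded by (3) when $K_N\le0$, the naive umbilical construction fails at the tangential equation in all dimensions except $4$. We need two different principal curvatures.

## 6. Reduction to ordinary differential equations, solved in closed form

Let $m\ge2$. On $\mathbb R_t\times\mathbb R_r\times\mathbb R^{m-1}_\theta$ consider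
$$h=dt^2+\alpha(t,r)^2dr^2+\beta(t,r)^2s(r)^2|d\theta|^2,\qquad M=\{t=0\},$$
where, at $t=0$,
$$\alpha=\beta=1,\qquad \alpha_t=-a,\qquad\beta_t=-b,\qquad\alpha_{tt}=\beta_{tt}=1+\rho, \tag{6}$$
with functions $a,b,\rho$ of $r$. Let $q=s'/s$. In this section a prime is $d/dr$. The induced metric on $M$ is $g=dr^2+s^2|d\theta|^2$.

**The geometry along $M$.** From the form of $h$ one reads off $\nabla_{\partial_t}\partial_t=0$, $\nabla_{\partial_r}\partial_t=\frac{\alpha_t}\alpha\partial_r$ and $\nabla_{\partial_\theta}\partial_t=\frac{\beta_t}\beta\partial_\theta$. With normal $n=\partial_t$ and (6), $A\partial_r=a\,\partial_r$ and $A=b$ on the $\theta$-directions. Moreover $\partial_r$ commutes with $\partial_t$, so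
$$R(\partial_t,\partial_r)\partial_t=\nabla_{\partial_t}\nabla_{\partial_r}\partial_t=\nabla_{\partial_t}\Big(\frac{\alpha_t}\alpha\partial_r\Big)=\frac{\alpha_{tt}}\alpha\,\partial_r .$$
Hence the plane of $\partial_t,\partial_r$ has curvature $-\alpha_{tt}/\alpha$. In the same way the planes of $\partial_t,\partial_\theta$ have curvature $-\beta_{tt}/\beta$. At $t=0$,
$$\mathrm{Ric}(\partial_t,\partial_t)=-\big(\alpha_{tt}+(m-1)\beta_{tt}\big)=-m(1+\rho).$$

**The unknowns.** Let $H>0$ be a function of $r$. The condition $a+(m-1)b=mH$ is solved by writing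
$$a=H+\frac zH,\qquad b=H-\frac z{(m-1)H}, \tag{7}$$
where the function $z(r)$ measures the failure of umbilicity.

**The normal equation.** Since $\Delta H=H''+(m-1)qH'$, the first equation in (5) is
$$H''+(m-1)qH'=H\big[m(1+\rho)+a^2+(m-1)b^2\big]. \tag{8}$$

**The tangential equation.** We need the divergence of $T=p\,dr^2+\tilde c\,s^2|d\theta|^2=\tilde c\,g+(p-\tilde c)\,dr^2$. First, $\operatorname{div}(\tilde cg)=\tilde c'dr$. For a function $\phi(r)$, $\operatorname{div}(\phi\,dr\otimes dr)=\phi'dr+\phi\,(\Delta r)\,dr+\phi\,\nabla_{\partial_r}dr=[\phi'+(m-1)q\phi]dr$, because $\Delta r=(m-1)q$ and $\nabla_{\partial_r}dr=0$. So $\operatorname{div}T=[p'+(m-1)q(p-\tilde c)]\,dr$. For $T=HA$ we have $p=Ha=H^2+z$ and $\tilde c=Hb=H^2-\frac z{m-1}$, so $p-\tilde c=\frac m{m-1}z$. The second equation in (5) becomes $(H^2)'+z'+mqz=\frac m4(H^2)'$, i.e.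
$$z'+mqz=\tfrac{m-4}4(H^2)'. \tag{9}$$

**Solving (9) and (8).** Equation (8) can always be satisfied: it is a formula for $\rho$. The problem is that $\rho$ should be small, because the curvature of the plane of $\partial_t,\partial_r$ on $M$ is $-(1+\rho)$. So we want $\Delta H\approx mH$. Equation (9) is a linear equation for $z$, and the key point is that it can be solved without integration by choosing $q$ as well. Try $z=c_m(H')^2$ with a constant $c_m$. The left side of (9) is $c_mH'(2H''+mqH')$, the right side is $\frac{m-4}2HH'$. So (9) holds if $2H''+mqH'$ is the right constant multiple of $H$. If we prescribe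
$$q=\frac m{m-1}\frac H{H'}-\frac2m\frac{H''}{H'},\qquad\text{i.e.}\qquad mqH'+2H''=\frac{m^2}{m-1}H, \tag{10}$$
then (9) holds for $c_m\frac{m^2}{m-1}=\frac{m-4}2$, that is for
$$z=c_m(H')^2,\qquad c_m=\frac{(m-4)(m-1)}{2m^2}. \tag{11}$$
The constant $\frac m{m-1}$ in (10) is chosen so that $\Delta H\approx mH$: from (10), $(m-1)qH'=mH-\frac{2(m-1)}mH''$, so
$$\Delta H=H''+(m-1)qH'=mH-\frac{m-2}mH''.$$
Hence (8) holds if and only if
$$\rho=-\frac1m\Big[\frac{m-2}m\frac{H''}H+a^2+(m-1)b^2\Big]. \tag{12}$$
Indeed, with (12), $m(1+\rho)+a^2+(m-1)b^2=m-\frac{m-2}m\frac{H''}H=\frac{\Delta H}H$.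

Conclusion: **for every function $H(r)>0$ with $H'>0$, the choices (7), (10), (11), (12) and $s=\exp\int_0^rq$, together with any $\alpha,\beta$ satisfying (6), make $M=\{t=0\}$ biharmonic with mean curvature $H$.** For $m=4$ we have $z=0$ and $M$ is umbilical, in agreement with Example 2. What remains is to choose $H$, $\alpha$, $\beta$ so that $N$ is complete and strictly negatively curved.

## 7. The mean curvature profile

By (12), $\rho$ is small if $H$ is small and slowly varying. By (10), $q\approx\frac m{m-1}\frac H{H'}$ is large if $H'/H$ is small. If $H'/H$ is integrable at $+\infty$, then $H$ is bounded, as in Section 4. So we prescribe $H'/H$ with a small parameter. Given $\eta>0$, let for $\sigma\in\mathbb R$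
$$l(\sigma)=w(\sigma)^{-1-\eta},\quad w(\sigma)=1+\log(1+e^\sigma),\qquad y(\sigma)=\exp\Big(-\int_\sigma^\infty l\Big).$$
Here $w\ge1$, and $w'=\frac{e^\sigma}{1+e^\sigma}\in(0,1)$ satisfies $w''=w'(1-w')$, so all derivatives of $w'$ are polynomials in $w'$ and are bounded. Therefore:

* $0<l\le1$ and $l'=-(1+\eta)w^{-2-\eta}w'\le0$;
* $l$, $l'/l=-(1+\eta)w'/w$ and all their derivatives are bounded, since only negative powers of $w\ge1$ occur;
* $\int_0^\infty l\le\int_0^\infty(1+\sigma)^{-1-\eta}d\sigma<\infty$, because $w\ge1+\sigma$ for $\sigma\ge0$;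
* $0<y<1$ and $y'=ly$, so all derivatives of $y$ are bounded.

Let $\nu\in(0,\frac12]$ be a parameter, to be fixed later depending only on $m,\eta$. From now on $\sigma=\nu r$; primes on $H,a,b,\rho,q$ mean $d/dr$, primes on $l,y$ mean $d/d\sigma$. Set
$$H(r)=\nu\,y(\nu r),\qquad H'=\nu^2ly,\qquad H''=\nu^3(l'+l^2)y .$$
So $H>0$ and $H'>0$, and the formulas of Section 6 give
$$a=\nu y(1+c_m\nu^2l^2),\qquad b=\nu y\Big(1-\frac{c_m}{m-1}\nu^2l^2\Big),\qquad\frac{H''}H=\nu^2(l'+l^2),$$
$$q=\frac m{(m-1)\nu\,l}-\frac{2\nu}m\Big(l+\frac{l'}l\Big).$$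

**Estimates.** Below, $C$ denotes constants depending only on $m,\eta$, possibly different from line to line. The functions $a$ and $b$ are $\nu$ times, and $\rho$ is $\nu^2$ times, a function of $\sigma=\nu r$ whose derivatives are bounded uniformly in $\nu\le\frac12$. Each $\partial_r$ produces a factor $\nu$. So
$$|\partial_r^ka|,\ |\partial_r^kb|\le C\nu^{1+k},\qquad|\partial_r^k\rho|\le C\nu^{2+k}\qquad(k=0,1,2). \tag{13}$$
For $q$: since $l\le1$ and $l'\le0$, we have $l+l'/l\le1$. Since $\nu^2\le\frac12\le\frac m{2(m-1)}$, we have $\frac1{(m-1)\nu}\ge\frac{2\nu}m$. Hence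
$$q\ge\frac m{(m-1)\nu}-\frac{2\nu}m\ge\frac1\nu\ge2,\qquad q'=-\frac m{m-1}\frac{l'}{l^2}-\frac{2\nu^2}m\Big(l+\frac{l'}l\Big)'\ge-C\nu^2. \tag{14}$$
The first term of $q'$ may be large, but it is nonnegative, and only the lower bound will be needed.

## 8. The ambient metric

To satisfy (6), modify the functions of hyperbolic space, $\cosh t-a\sinh t$, by a term that changes only the second derivative at $t=0$:
$$\alpha=\cosh t-a\sinh t+\rho(\cosh t-1),\qquad\beta=\cosh t-b\sinh t+\rho(\cosh t-1).$$
Then (6) holds, and $\alpha_{tt}=\alpha+\rho$, $\beta_{tt}=\beta+\rho$ for all $t$.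

**Bounds for $\alpha,\beta$.** We need them uniformly in $(t,r)$. Write $c=\cosh t\ge|\sinh t|$. By (13), and with the same bounds for $\beta$,
$$|\alpha-c|,\ |\alpha_t-\sinh t|\le C\nu c,\qquad|\alpha_r|,\ |\alpha_{tr}|\le C\nu^2c,\qquad|\alpha_{rr}|\le C\nu^3c. \tag{15}$$
For instance $\alpha_t-\sinh t=-a\cosh t+\rho\sinh t$ and $\alpha_{tr}=-a'\cosh t+\rho'\sinh t$. For $\nu$ small it follows that $\frac c2\le\alpha,\beta\le2c$, and $h$ is a smooth metric on $N=\mathbb R^{m+1}$.

**Completeness.** The metric $g$ on $M$ is complete: a path of length at most $L$ starting at $r=0$ stays in $|r|\le L$, where $s$ is bounded below by a positive constant, so bounded sets are relatively compact. Hence $dt^2+g$ is complete. Since $\alpha,\beta\ge\frac c2\ge\frac12$, we have $h\ge\frac14(dt^2+g)$, so $h$-bounded sets are bounded for $dt^2+g$, hence relatively compact, and $h$ is complete. The set $M=\{t=0\}$ is closed and embedded, hence properly embedded. By Section 6 it is biharmonic, and $H=\nu y(\nu r)>0$ everywhere.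

## 9. The curvature of $N$ is at most $-\frac12$

**Warped products.** For a warped product $\Sigma\times_BF$ with metric $g_\Sigma+B^2g_F$, O'Neill's formulas (B. O'Neill, *Semi-Riemannian Geometry*, Prop. 7.42) say the following for $X,Y,Z$ tangent to $\Sigma$ and $V,W$ vertical. The vector $R(X,Y)Z$ is the one of $\Sigma$; $R(X,Y)V=0$ and $R(V,W)X=0$; and
$$\langle R(X,V)W,Y\rangle=-\frac{\mathrm{Hess}B(X,Y)}B\langle V,W\rangle,\qquad\langle R(V,W)W,V\rangle=\Big(\frac{K_F}{B^2}-\frac{|\nabla B|^2}{B^2}\Big)|V\wedge W|^2,$$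
where $K_F$ is the curvature of the plane of $V,W$ in $(F,g_F)$. As a check, polar coordinates of $\mathbb R^k$ have $B=r$, $K_F=1$, and both expressions vanish. For $dt^2+e^{2t}|d\theta|^2$ we have $\mathrm{Hess}B/B=1$, $|\nabla B|^2/B^2=1$, $K_F=0$, and the curvature is $-1$.

Our $N$ is of this form with $\Sigma=(\mathbb R^2,dt^2+\alpha^2dr^2)$, $F=\mathbb R^{m-1}$ flat and $B=\beta s$. Put $Q=\mathrm{Hess}B/B$.

**Step 1: reduction to three inequalities.** Let $E=X+V$, $F=Y+W$ with $X,Y\in T\Sigma$ and $V,W$ vertical, so $E\wedge F=X\wedge Y+(X\wedge W-Y\wedge V)+V\wedge W$. The formulas above say that the curvature form has no cross terms between these three parts, so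
$$\langle R(E,F)F,E\rangle=K_\Sigma|X\wedge Y|^2-\big[Q(X,X)|W|^2-2Q(X,Y)\langle V,W\rangle+Q(Y,Y)|V|^2\big]-\frac{|\nabla B|^2}{B^2}|V\wedge W|^2. \tag{16}$$
The bracket is linear in $Q$. For $Q=\xi\otimes\xi$ it equals $|\xi(X)W-\xi(Y)V|^2\ge0$, and every nonnegative form is a sum of such squares. So the bracket is monotone in $Q$. Moreover
$$|E\wedge F|^2=|X\wedge Y|^2+\big(|X|^2|W|^2-2\langle X,Y\rangle\langle V,W\rangle+|Y|^2|V|^2\big)+|V\wedge W|^2,$$
and the middle term is the bracket for $Q=g_\Sigma$. Hence $K_N\le-\frac12$ follows from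
$$K_\Sigma\le-\tfrac12,\qquad Q\ge\tfrac12g_\Sigma,\qquad\frac{|\nabla B|^2}{B^2}\ge\tfrac12. \tag{17}$$
We verify (17) for $\nu$ small. The mechanism is that the functions in $t$ are nearly hyperbolic, while the large $q$ makes up for the decay of $1/\alpha^2\approx\operatorname{sech}^2t$.

**Step 2: $K_\Sigma$.** As in Section 6, $K_\Sigma=-\alpha_{tt}/\alpha=-(1+\rho/\alpha)\le-1+C\nu^2\le-\frac12$.

**Step 3: the components of $Q$.** Let $e_t=\partial_t$, $e_r=\alpha^{-1}\partial_r$. The nonzero Christoffel symbols of $\Sigma$ are $\Gamma^t_{rr}=-\alpha\alpha_t$, $\Gamma^r_{rr}=\alpha_r/\alpha$, $\Gamma^r_{tr}=\alpha_t/\alpha$. Also $B_r/B=q+\beta_r/\beta$ and $B_{rr}/B=q^2+q'+2q\frac{\beta_r}\beta+\frac{\beta_{rr}}\beta$.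

For $Q_{tt}$ we have $Q_{tt}=B_{tt}/B=\beta_{tt}/\beta=1+\rho/\beta\ge1-C\nu$.

For $Q_{rr}$ we have $\mathrm{Hess}B(\partial_r,\partial_r)=B_{rr}+\alpha\alpha_tB_t-\frac{\alpha_r}\alpha B_r$, so
$$Q_{rr}=\alpha^{-2}\Big[q^2+q'+2q\frac{\beta_r}\beta+\frac{\beta_{rr}}\beta-\frac{\alpha_r}\alpha\Big(q+\frac{\beta_r}\beta\Big)\Big]+\frac{\alpha_t}\alpha\frac{\beta_t}\beta .$$
By (14) and (15) the bracket is at least $q^2-C\nu^2(1+q)$. Since $1\le\nu q$, this is at least $(1-C\nu^3)q^2$. Since $\alpha\le(1+C\nu)c$, the first term is at least $\frac12q^2\operatorname{sech}^2t$ for $\nu$ small. By (15), $\alpha_t/\alpha$ and $\beta_t/\beta$ are both $\tanh t+O(\nu)$, so their product is at least $\tanh^2t-C\nu$. Using $\frac14q^2\ge1$ for half of the first term,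
$$Q_{rr}\ge\tfrac{q^2}2\operatorname{sech}^2t+\tanh^2t-C\nu\ge1-C\nu+\tfrac{q^2}4\operatorname{sech}^2t .$$

For $Q_{tr}$ we have $\mathrm{Hess}B(\partial_t,\partial_r)=B_{tr}-\frac{\alpha_t}\alpha B_r$, so
$$Q_{tr}=\alpha^{-1}\Big[q\Big(\frac{\beta_t}\beta-\frac{\alpha_t}\alpha\Big)+\frac{\beta_{tr}}\beta-\frac{\alpha_t}\alpha\frac{\beta_r}\beta\Big].$$
The difference of the two quotients is $O(\nu)$, because both are $\tanh t+O(\nu)$; the other two terms are $O(\nu^2)$. With $\alpha^{-1}\le2\operatorname{sech}t$ and $q\ge2$ we get $|Q_{tr}|\le C\nu q\operatorname{sech}t$.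

**Step 4: $Q\ge\frac12g_\Sigma$.** The mixed term may be large, since $q$ is unbounded; it is absorbed by the surplus $\frac14q^2\operatorname{sech}^2t$ in $Q_{rr}$. With $C$ the constant in the bound for $Q_{tr}$,
$$2C\nu q\operatorname{sech}t\,|\xi\zeta|\le4C^2\nu^2\xi^2+\tfrac14q^2\operatorname{sech}^2t\;\zeta^2,$$
and therefore, for $\nu$ small,
$$Q(\xi e_t+\zeta e_r,\xi e_t+\zeta e_r)\ge(1-C\nu-4C^2\nu^2)\xi^2+(1-C\nu)\zeta^2\ge\tfrac12(\xi^2+\zeta^2).$$

**Step 5: the gradient.** By (15) and $q\ge1/\nu$, for $\nu$ small,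
$$\frac{|\nabla B|^2}{B^2}=\Big(\frac{\beta_t}\beta\Big)^2+\alpha^{-2}\Big(q+\frac{\beta_r}\beta\Big)^2\ge\tanh^2t-C\nu+\frac{q^2}2\operatorname{sech}^2t\ge1-C\nu\ge\tfrac12,$$
because $\frac{q^2}2\ge2\ge1$.

Only finitely many smallness conditions were used, and they involve only $m$ and $\eta$. Fix $\nu$ satisfying all of them. Then $N\cong\mathbb R^{m+1}$ is complete with $K_N\le-\frac12$.

## 10. Bounds on $M$

**Second fundamental form.** $|A|^2=a^2+(m-1)b^2\le C\nu^2$ by (13).

**Ricci curvature.** In $g=dr^2+s^2|d\theta|^2$ planes containing $\partial_r$ have curvature $-s''/s=-(q'+q^2)$, and planes of two $\theta$-directions have curvature $-q^2$. So the eigenvalues of $\mathrm{Ric}_M$ are $-(m-1)(q'+q^2)$ and $-(q'+(m-1)q^2)$. Let $C_\nu$ depend also on $\nu$, which is now fixed. By (14), $|q'|\le C|l'/l|\frac1l+C\le C_\nu(1+\frac1l)$. The formula for $q$ gives $\frac1l\le C_\nu(1+q)$, so $|q'|\le C_\nu(1+q^2)$. It also gives $q\le C_\nu/l(\nu r)$, and since $\log(1+e^x)\le\log2+|x|$,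
$$q\le C_\nu\big(1+\log(1+e^{\nu r})\big)^{1+\eta}\le C_\nu(1+|r|)^{1+\eta}.$$
Since $|r|\le d$ for $d$ the distance in $M$ to the point $(r,\theta)=(0,0)$, and $(1+|r|)^2\le2(1+r^2)$, we get $\mathrm{Ric}_M\ge-C_\nu(1+d^2)^{1+\eta}$. Another fixed point changes only the constant.

## 11. Higher codimension and arbitrary $\epsilon$

**Raising the codimension.** The aim is to embed $N$ as a totally geodesic hypersurface in a manifold with the same curvature bound. Given $(N,h)$ complete, diffeomorphic to a Euclidean space, with $K_h\le-\frac12$, let $\hat N=\mathbb R_u\times N$ with $\hat h=du^2+\cosh^2u\;h$. It is complete since $\hat h\ge du^2+h$, and it is diffeomorphic to a Euclidean space of one dimension more. A 2-plane in $T\hat N$ meets the hyperplane $TN$, so it has an orthonormal basis $V$, $F=x\partial_u+W$ with $V,W$ tangent to $N$. Here $V\perp W$ and $x^2+|W|^2=1$. The formulas of Section 9, with base $\mathbb R_u$, fiber $N$ and warping function $\cosh u$, give the curvature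
$$-x^2|V|^2+\frac{K_h-\sinh^2u}{\cosh^2u}|V\wedge W|^2\le-x^2-\tfrac12|W|^2\le-\tfrac12,$$
because $K_h-\sinh^2u\le-\frac12-\sinh^2u\le-\frac12\cosh^2u$. So $K_{\hat N}\le-\frac12$.

The slice $\{u=0\}$ is the fixed set of the isometry $u\mapsto-u$, so it is a closed totally geodesic copy $i:N\to\hat N$, with induced metric $h$. Hence for $f:M\to N$ we have $\tau(i\circ f)=di(\tau(f))$; covariant derivatives of fields along $f$ tangent to $N$ agree in $N$ and $\hat N$; and $R^{\hat N}(X,Y)Z=R^N(X,Y)Z$ for $X,Y,Z$ tangent to the slice. By (1), $\tau_2(i\circ f)=di(\tau_2(f))$. So $M$ stays biharmonic with $\vec H\ne0$, properly embedded, with the same induced metric and the same norm of the second fundamental form. Start with the hypersurface of Sections 7–10 and iterate $t-1$ times. This gives codimension $t$ with $K\le-\frac12$.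

**Arbitrary $\epsilon$.** Replace $h$ by $\lambda^2h$ with $\lambda^2<\frac1{2\epsilon}$. Then $K\le-\frac1{2\lambda^2}<-\epsilon$. The Levi-Civita connections do not change, and each of the two traces in $\tau_2$ contributes $\lambda^{-2}$, so $\tau_2$ is multiplied by $\lambda^{-4}$ and still vanishes; likewise $\tau$ is multiplied by $\lambda^{-2}$, so $\vec H\neq0$ remains true. The Ricci tensor of $M$ is unchanged while $g$ and $d$ are multiplied by $\lambda^2$ and $\lambda$, so the Ricci bound, and also the bound on the second fundamental form, hold with other constants. Completeness and proper embeddedness are unaffected. Since $N$ is diffeomorphic to $\mathbb R^{m+t}$, it is simply connected. This proves Theorem A. $\qquad\blacksquare$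

## 12. Stochastic incompleteness of $M$ and unbounded curvature of $N$

Theorem B says two things about the shape of any such example.

First, $|\vec H|$ is bounded in Theorem A, so by B(2) those $M$ are necessarily stochastically incomplete, although they are complete.

Second, suppose $-\Lambda\le K_N\le0$ and $M$ is complete biharmonic with bounded second fundamental form. By the Gauss equation $\mathrm{Ric}_M$ is bounded below, so $M$ is minimal by B(3). Hence in any counterexample with bounded second fundamental form, as in Theorem A, the curvature of $N$ must be unbounded below. In the hypersurface construction this can be seen directly: at $t=0$ we have $\alpha=\beta=1$ and $\alpha_r=\beta_r=\beta_{rr}=0$, so by Step 3 of Section 9 the plane of $\partial_r$ and a $\theta$-direction has curvature $-Q_{rr}=-(q^2+q'+ab)$. This tends to $-\infty$ as $r\to\infty$, since $q\to\infty$, $q'\ge-C\nu^2$ and $ab$ is bounded.
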